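\title{Locally free diagram groups are free}

\begin{abstract}
We prove that every locally free diagram group is free. More precisely, a diagram group $D(\mathcal P,w)$ is free if and only if it is locally free, if and only if it contains no $\mathbb Z^2$, if and only if no word equal to $w$ is a product of two words with nontrivial diagram groups. The proof singles out a critical letter in every word equal to $w$ and cuts the Squier complex there; under the last condition the pieces are simply connected, and the complex collapses onto a graph. The same cut, applied inductively, shows that for every diagram group the geometric dimension, the cohomological dimension and the supremum of the $r$ such that $\mathbb Z^r$ is a subgroup coincide.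
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Diagram groups}
Let $\Sigma$ be an alphabet, $\Sigma^+$ the set of nonempty words over $\Sigma$, and $\Sigma^*=\Sigma^+\cup\{\varepsilon\}$, where $\varepsilon$ is the empty word. A \emph{semigroup presentation} $\mathcal P=\langle\Sigma\mid\mathcal R\rangle$ consists of $\Sigma$ and a set $\mathcal R$ of relations $u=v$ with $u,v\in\Sigma^+$. The sets $\Sigma$ and $\mathcal R$ may have any cardinality. Each relation $u=v$ gives two mutually inverse \emph{directed relations} $\rho\colon u\to v$ and $\rho^{-1}\colon v\to u$. Different relations give different directed relations, and $\rho\neq\rho^{-1}$ always: a trivial relation $u=u$ is either excluded or given two formal directions.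

Fix $w\in\Sigma^+$. The \emph{Squier complex} $S(\mathcal P,w)$ is the following $2$-complex.
\begin{itemize}
\item Its vertices are the words in $\Sigma^+$ that are equal to $w$ in the semigroup presented by $\mathcal P$.
\item Its edges are the triples $(a,\rho,b)$ with $a,b\in\Sigma^*$ and $\rho\colon u\to v$ a directed relation, such that $aub$ is a vertex. This edge goes from $aub$ to $avb$. Different triples are different edges, except that $(a,\rho^{-1},b)$ is the edge $(a,\rho,b)$ traversed backward.
\item Its $2$-cells are the tuples $(a,\rho,b,\sigma,c)$ with $a,b,c\in\Sigma^*$ and directed relations $\rho\colon u\to v$, $\sigma\colon p\to q$, such that $aubpc$ is a vertex. This cell is a square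
\[
\begin{array}{ccc}
aubpc&\longrightarrow&avbpc\\
\downarrow&&\downarrow\\
aubqc&\longrightarrow&avbqc
\end{array}
\]
with boundary loop $(a,\rho,bpc)\,(avb,\sigma,c)\,(a,\rho,bqc)^{-1}\,(aub,\sigma,c)^{-1}$. Replacing $\rho$ by $\rho^{-1}$, or $\sigma$ by $\sigma^{-1}$, or both, gives the same square.
\end{itemize}
The \emph{diagram group} is $D(\mathcal P,w)=\pi_1(S(\mathcal P,w),w)$, and a diagram group is any group of this form. An edge path in $S(\mathcal P,w)$ is a derivation of one word from another by rewriting. Two words are equal in the semigroup exactly when such a derivation exists, so $S(\mathcal P,w)$ is connected. A square says that two rewritings of disjoint parts of a word may be performed in either order. Thus $D(\mathcal P,w)$ is the group of derivations of $w$ from itself, up to cancelling a step against its inverse and reordering independent steps.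

\subsection*{The question}
A group is \emph{locally free} if each of its finitely generated subgroups is free. It is known that a diagram group with no subgroup isomorphic to $\mathbb Z^2$ is locally free. The following question is posed in~\cite{Genevois}.

\begin{quote}
\emph{Is a locally free diagram group necessarily free?}
\end{quote}

For finitely generated groups there is nothing to ask, but diagram groups need not be finitely generated, even over finite presentations (Example~\ref{ex:graphs}). For general groups the two notions differ: $\mathbb Z[1/2]$ is the increasing union of the infinite cyclic groups $2^{-n}\mathbb Z$, hence locally free, and it is not free because it is abelian and not cyclic. It is the fundamental group of a chain of annuli, each glued to the next by a map of degree $2$. Squier complexes contain many annuli: a loop performed on one part of a word, times an edge performed on another part. So one has to rule out chains of this kind. On the other hand, all squares come from pairs of independent rewritings, and a pair of independent nontrivial \emph{loops} produces $\mathbb Z^2$. If there is no such pair, one may hope that the squares carry no essential information and that the group is that of a graph. This is what happens.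

\subsection*{Results}
The presentation $\mathcal P$ is fixed. For $a,b\in\Sigma^*$ write $a\sim b$ if both words are empty, or both are nonempty and equal in the semigroup. This is a congruence on $\Sigma^*$, and $[a]$ denotes the class of $a$. Put $S(a)=S(\mathcal P,a)$ and $D(a)=D(\mathcal P,a)$ for $a\in\Sigma^+$; let $S(\varepsilon)$ be a point and $D(\varepsilon)=1$. If $a\sim a'$, then $S(a)=S(a')$, and this complex is connected, so $D(a)\cong D(a')$.

\begin{theorem}\label{thm:free}
For a diagram group $G=D(\mathcal P,w)$ the following are equivalent:
\begin{enumerate}
\item[(i)] $G$ is free;
\item[(ii)] $G$ is locally free;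
\item[(iii)] $G$ contains no subgroup isomorphic to $\mathbb Z^2$;
\item[(iv)] whenever $ab\sim w$, we have $D(a)=1$ or $D(b)=1$.
\end{enumerate}
When these conditions hold and $G\neq1$, the group $G$ is the fundamental group of the graph $\Gamma_T$ of Section~\ref{sec:cut}, with $T=\{a\in\Sigma^*: D(a)=1\}$.
\end{theorem}

So the answer to the question is yes. The proof does not use the known fact quoted above. The second result measures how far condition (iv) fails. Let $\kappa(w)$ be the supremum of the integers $k\ge1$ such that $a_1\cdots a_k\sim w$ for some words $a_1,\dots,a_k$ with $D(a_i)\neq1$ for all $i$; if there is no such $k$, let $\kappa(w)=0$. The geometric dimension $\operatorname{gd}$ and the cohomological dimension $\operatorname{cd}$ are recalled in Section~\ref{sec:dim}.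

\begin{theorem}\label{thm:dim}
For every diagram group $G=D(\mathcal P,w)$,
\[
\operatorname{gd}G=\operatorname{cd}G=\sup\{r:\mathbb Z^r\le G\}=\kappa(w)\in\{0,1,\dots,\infty\}.
\]
Moreover, free groups of every rank are diagram groups.
\end{theorem}

Theorem~\ref{thm:free} is the case $\kappa(w)\le1$. The two theorems together say that the locally free diagram groups are, up to isomorphism, exactly the free groups.

\subsection*{The idea}
Read a word $W\sim w$ from left to right and stop at the first letter $x$ at which the diagram group of the prefix becomes nontrivial: $W=AxB$ with $D(A)=1$ and $D(Ax)\neq1$. Under condition (iv) also $D(B)=1$. Rewritings that leave this \emph{critical letter} alone move $W$ inside a copy of $S(A)\times S(B)$, which is simply connected. Collapsing these copies to points turns the Squier complex into a graph and does not change the fundamental group. Section~\ref{sec:examples} shows this on a complex with twelve vertices. Sections~\ref{sec:reduced} and~\ref{sec:torsion} provide the two tools: $D(a)\times D(b)$ embeds in $D(ab)$, and diagram groups are torsion-free. The results of these two sections are well known and due to Kilibarda and to Guba and Sapir~\cite{GubaSapir}; we include proofs. Section~\ref{sec:cut} describes the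 cut, and Sections~\ref{sec:free} and~\ref{sec:dim} prove the theorems. All paths are edge paths, written from left to right, and $\simeq$ denotes homotopy relative to the endpoints.

\section{Examples}\label{sec:examples}

\begin{example}[Squier complexes without squares]\label{ex:graphs}
If no word in the class of $w$ admits two disjoint rewritings, then $S(w)$ is a connected graph, and $D(w)$ is free with a basis indexed by the edges outside a spanning tree.

Let $K$ be any set, $\Sigma=\{x,y\}\cup\{z_i: i\in K\}$, with relations $x=y$, $x=z_i$ and $z_i=y$ for $i\in K$, and let $w=x$. The words in the class of $x$ are the single letters, so there are no squares. The edges from $x$ to $y$ and from $x$ to the $z_i$ form a spanning tree, and the edges from the $z_i$ to $y$ remain. Hence $D(x)$ is free of rank $|K|$. This proves the last sentence of Theorem~\ref{thm:dim}.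

For the finite presentation $\langle x,y,z,t\mid x=y,\ x=z,\ z=y,\ x=xt\rangle$, the class of $x$ consists of the words $xt^n$, $yt^n$, $zt^n$ with $n\ge0$. Each of them has one letter from $\{x,y,z\}$, and every rewriting uses that letter, so again there are no squares. The complex $S(x)$ is a ray with a triangle attached at each vertex, and $D(x)$ is free of infinite rank.
\end{example}

\begin{example}[The critical letter]\label{ex:annuli}
Let
\[
\mathcal P=\langle x,y,z,s,t\mid x=y,\ x=z,\ z=y,\ s=t,\ xt=tx\rangle,\qquad w=xt .
\]
The complex $S(x)$ is a triangle with vertices $x,y,z$, so $D(x)\cong\mathbb Z$. The complex $S(t)$ is one edge from $s$ to $t$, so $D(t)=1$. The class of $w$ consists of the six words in $\{x,y,z\}\{s,t\}$ and the six words in $\{s,t\}\{x,y,z\}$. A square rewrites both letters of a word separately. So the first six words span the annulus $S(x)\times S(t)$, the other six span the annulus $S(t)\times S(x)$, and the edge from $xt$ to $tx$ joins the two; see Figure~\ref{fig:annuli}. In particular $D(w)$ is free of rank $2$.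

No fixed position in the word describes this complex well, because the letter that carries the loops is sometimes first and sometimes second. The critical letter follows it. In $ys$ it is $y$, since $D(\varepsilon)=1\neq D(y)$. In $sy$ it is again $y$, since $D(s)=1\neq D(sy)$. In each of the twelve words it is the letter from $\{x,y,z\}$. The edges that do not rewrite it are the six edges given by $s=t$. Each of them is a simply connected piece. Collapse these six pieces to points. Each square has two sides in pieces and two parallel sides that rewrite the critical letter, and it collapses to one edge. What remains is a graph $\Gamma$: two triangles joined by an edge. The cut runs across the annuli and not along their core curves, which is why the pieces are simply connected.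
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!25,even odd rule] (0,0)--(-3.6,2)--(-3.6,-2)--cycle (-1.3,0)--(-2.8,0.9)--(-2.8,-0.9)--cycle;
\fill[gray!25,even odd rule] (1.6,0)--(5.2,2)--(5.2,-2)--cycle (2.9,0)--(4.4,0.9)--(4.4,-0.9)--cycle;
\draw (0,0)--(-3.6,2)--(-3.6,-2)--cycle (-1.3,0)--(-2.8,0.9)--(-2.8,-0.9)--cycle;
\draw (1.6,0)--(5.2,2)--(5.2,-2)--cycle (2.9,0)--(4.4,0.9)--(4.4,-0.9)--cycle (0,0)--(1.6,0);
\draw[ultra thick] (0,0)--(-1.3,0) (-3.6,2)--(-2.8,0.9) (-3.6,-2)--(-2.8,-0.9)
 (1.6,0)--(2.9,0) (5.2,2)--(4.4,0.9) (5.2,-2)--(4.4,-0.9);
\node[above right] at (0,0) {\small $xt$}; \node[left] at (-3.6,2) {\small $yt$}; \node[left] at (-3.6,-2) {\small $zt$};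
\node[above right] at (-1.4,0) {\small $xs$}; \node[left] at (-2.8,0.8) {\small $ys$}; \node[left] at (-2.8,-0.8) {\small $zs$};
\node[above left] at (1.6,0) {\small $tx$}; \node[right] at (5.2,2) {\small $ty$}; \node[right] at (5.2,-2) {\small $tz$};
\node[above left] at (3,0) {\small $sx$}; \node[right] at (4.4,0.8) {\small $sy$}; \node[right] at (4.4,-0.8) {\small $sz$};
\draw (0,-3.7)--(-1.8,-3)--(-1.8,-4.4)--cycle (1.6,-3.7)--(3.4,-3)--(3.4,-4.4)--cycle (0,-3.7)--(1.6,-3.7);
\fill (0,-3.7) circle (2.5pt) (-1.8,-3) circle (2.5pt) (-1.8,-4.4) circle (2.5pt)
 (1.6,-3.7) circle (2.5pt) (3.4,-3) circle (2.5pt) (3.4,-4.4) circle (2.5pt);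
\node at (0.8,-4.3) {$\Gamma$};
\end{tikzpicture}
\caption{Above: the Squier complex of $xt$ over $\langle x,y,z,s,t\mid x=y,\ x=z,\ z=y,\ s=t,\ xt=tx\rangle$, with its six squares shaded. The thick edges are those that do not rewrite the letter from $\{x,y,z\}$. Below: the graph $\Gamma$ obtained by collapsing each thick edge to a point and each square to an edge.}
\label{fig:annuli}
\end{figure}

\begin{example}[Failure of condition (iv)]\label{ex:torus}
Over the same presentation take $w=xx$. The class of $w$ is $\{x,y,z\}^2$, the complex is the torus $S(x)\times S(x)$, and $D(w)\cong\mathbb Z^2$. The critical letter is the first one, and the edges that do not rewrite it form three triangles. The torus is still a cyclic chain of these pieces over a triangle $\Gamma$, but the pieces have fundamental group $D(x)\neq1$, and collapsing them loses information. Theorem~\ref{thm:dim} is proved by keeping the pieces and using induction.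
\end{example}

\section{Reduced paths and products}\label{sec:reduced}

To show that $D(a)\times D(b)$ embeds in $D(ab)$ we need a criterion for a loop to be nontrivial. In a graph, a loop without a subpath $ee^{-1}$ is nontrivial. In a Squier complex a step and its inverse can be separated by independent steps, so cancellation has to be detected in a way that ignores the order of independent steps.

\subsection*{Swaps}
A \emph{swap} replaces a subpath of one of the following two forms by the other:
\[
(a,\rho,bpc)\,(avb,\sigma,c)\quad\longleftrightarrow\quad(aub,\sigma,c)\,(a,\rho,bqc),\qquad\rho\colon u\to v,\ \ \sigma\colon p\to q .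
\]
Paths related by a sequence of swaps are \emph{swap-equivalent}. In a $2$-complex of this kind, two paths are homotopic if and only if one passes from one to the other by inserting and deleting subpaths $ee^{-1}$ and boundary loops of $2$-cells. The boundary loop of a square, read from any corner in either direction, is $\alpha\beta^{-1}$, where $\alpha$ and $\beta$ are the two paths of length $2$ to the opposite corner. The pair $\alpha,\beta$ is a swap as above, with $\rho$ or $\sigma$ possibly replaced by its inverse. Inserting $\alpha\beta^{-1}$ is the same as inserting $\beta\beta^{-1}$ and swapping. Hence \emph{homotopy is generated by swaps and by insertion and deletion of subpaths $ee^{-1}$.}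

\subsection*{Tokens}
Let $p=e_1\cdots e_n$ be a path. We call the indices $1,\dots,n$ its \emph{steps}, and let $\rho_k\colon u_k\to v_k$ be the directed relation of $e_k$. Regard the letters of the initial word as distinct objects, called \emph{tokens}, each labeled by its letter. At every time the current word is a list of tokens. Step $k$ \emph{consumes} the contiguous list $C(k)$ of $|u_k|$ tokens that it rewrites and \emph{produces} in their place a list $P(k)$ of $|v_k|$ new tokens. Both lists are nonempty. Each token is produced at most once and consumed at most once. The \emph{pattern} of $p$ consists of the initial list of tokens, the set of steps, and the data $\rho_k,C(k),P(k)$ for each step; the time order of the steps is not part of it. An isomorphism of patterns is a pair of bijections, of tokens and of steps, that respects all of this data.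

Write $k\triangleleft l$ if step $l$ consumes a token produced by step $k$, and let $\prec$ be the transitive closure of $\triangleleft$. A token is produced before it is consumed, so $\prec$ is a partial order and the time order is a linear extension of it.

\begin{lemma}\label{lem:swap}
Let $p$ be a path.
\begin{enumerate}
\item[(a)] Two consecutive steps $k,l$ of $p$ can be swapped if and only if $k\not\triangleleft l$. A swap changes neither the pattern nor the final list of tokens.
\item[(b)] For every linear extension of $\prec$ there is a path swap-equivalent to $p$ that performs the steps in that order.
\item[(c)] Two paths are swap-equivalent if and only if their patterns are isomorphic.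
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the word between the two steps, $P(k)$ and $C(l)$ are nonempty contiguous blocks. They are disjoint, that is, $k\not\triangleleft l$, exactly when one lies entirely to the left of the other. If $P(k)$ is on the left, the two steps have the form of the left side of a swap, and otherwise of the right side. After the swap the same blocks are replaced by the same blocks.

(b) Let $m$ be the last step in the desired order. It is $\prec$-maximal, so no step consumes a token of $P(m)$, and by (a) we can swap $m$ forward until it is last. Now apply induction to the path formed by the other steps.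

(c) One direction is in (a). Conversely, let $p,p'$ have isomorphic patterns. The isomorphism carries the time order of $p'$ to a linear extension of $\prec$ for $p$. By (b) we may assume that this is the time order of $p$. A pattern and a time order determine the path, since the place of each step is the place of $C(k)$ in the current list. So $p=p'$.
\end{proof}

\subsection*{Dipoles}
A \emph{dipole} of $p$ is a pair of steps $(i,j)$ with $C(j)=P(i)$ as lists and $\rho_j=\rho_i^{-1}$. This notion depends only on the pattern. A path is \emph{reduced} if it has no dipole. For instance, in the path $xt\to yt\to ys\to xs$ of Example~\ref{ex:annuli} the first and third steps form a dipole. Tokens matter here, and letters alone do not suffice. Over $\langle x\mid x=x^2\rangle$, the loop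
\begin{equation}\label{eq:loop}
(\varepsilon,\,x\to x^2,\,x)\,(x,\,x^2\to x,\,\varepsilon)
\end{equation}
at $x^2$ is reduced, because the second step consumes one produced token and one initial token.

Consecutive edges $ee^{-1}$ form a dipole. Conversely, if consecutive steps form a dipole and the first is $e=(a,\rho,b)$, then the second is $(a,\rho^{-1},b)=e^{-1}$. Let $(i,j)$ be any dipole. Then $i$ comes before $j$, and the steps between them consume no token of $P(i)$, because these tokens are consumed by $j$. By Lemma~\ref{lem:swap}(a) we can therefore \emph{swap $i$ forward until it stands just before $j$}. This gives a path $\alpha ee^{-1}\beta$ swap-equivalent to $p$, and \emph{deleting the dipole} means passing to $\alpha\beta$. The pattern of $\alpha\beta$ is obtained from that of $p$ by removing the steps $i,j$ and the tokens of $P(i)$, and identifying the $r$-th token of $C(i)$ with the $r$-th token of $P(j)$ for each $r$. This description does not mention the time order. By Lemma~\ref{lem:swap}(c), the swap class of the result depends only on the swap class of $p$ and on the dipole.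

\begin{lemma}\label{lem:normal}
Every homotopy class of paths contains reduced paths, and any two of them are swap-equivalent. In particular, a reduced loop with at least one step is not null-homotopic.
\end{lemma}

\begin{proof}
For swap classes $c,c'$ write $c\to c'$ if $c'$ is obtained from $c$ by deleting a dipole. Homotopy is the equivalence relation generated by $\to$, and the classes with no outgoing arrow are those of reduced paths. Recall Newman's lemma: if a relation $\to$ has no infinite chain, and any two arrows $c\to c_1$, $c\to c_2$ can be continued by chains of arrows from $c_1$ and from $c_2$ to a common element, then each class of the generated equivalence relation contains exactly one element with no outgoing arrow. There is no infinite chain, since each deletion removes two steps. It remains to consider two different dipoles $(i,j)$ and $(k,l)$ of a path $p$.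

Suppose that the four steps are distinct. Swap $i$ forward to just before $j$, and then $k$ to just before $l$. Since $l\neq j$, the steps $i,j$ are adjacent at the end. The path now has the form $\alpha\,ee^{-1}\beta\,ff^{-1}\gamma$, and deleting the two dipoles in either order gives $\alpha\beta\gamma$.

Suppose that the dipoles share a step. If $i=k$, then $j$ and $l$ both consume the nonempty list $P(i)$, so $j=l$, which is excluded. If $j=l$, then $i$ and $k$ both produce the nonempty list $C(j)$, so $i=k$, which is excluded as well. So, after exchanging the dipoles if necessary, $j=k$, and $i,j,l$ occur in this order. Swap $j$ forward to just before $l$, and then $i$ to just before $j$. The path has the form $\alpha\,ee^{-1}e\,\beta$, and deleting either dipole gives $\alpha e\beta$.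

For the last claim, the constant path is reduced, and swaps preserve the number of steps.
\end{proof}

\subsection*{Products}
For $a,b\in\Sigma^*$ let $X(a,b)$ be the $2$-skeleton of the product complex $S(a)\times S(b)$. Its vertices are the pairs $(a',b')$ with $a'\sim a$, $b'\sim b$; its edges are products of an edge and a vertex; its squares are products of a square and a vertex, or of two edges. It is connected, and since cells of dimension at least $3$ do not affect the fundamental group, $\pi_1(X(a,b),(a,b))=D(a)\times D(b)$. For $m\in\Sigma^*$ define a cellular map
\[
\mu_m\colon X(a,b)\to S(amb),\qquad (a',b')\mapsto a'mb',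
\]
which performs the same rewritings inside the longer word. Thus $(a_1,\rho,a_2)\times b'$ goes to $(a_1,\rho,a_2mb')$, the edge $a'\times(b_1,\sigma,b_2)$ goes to $(a'mb_1,\sigma,b_2)$, the square $(a_1,\rho,a_2)\times(b_1,\sigma,b_2)$ goes to $(a_1,\rho,a_2mb_1,\sigma,b_2)$, and a square times a vertex goes to the square with the same two rewritings.

\begin{lemma}\label{lem:product}
For all $a,m,b\in\Sigma^*$ the homomorphism $D(a)\times D(b)\to D(amb)$ induced by $\mu_m$ is injective. In particular $D(a)\times D(b)$ embeds in $D(ab)$, and $D(a_1)\times\dots\times D(a_k)$ embeds in $D(a_1\cdots a_k)$.
\end{lemma}

\begin{proof}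
Represent an element of $D(a)\times D(b)$ by reduced loops $\alpha$ at $a$ and $\beta$ at $b$. Its image is represented by the loop $\lambda$ at $amb$ that performs $\alpha$ on the left factor and then $\beta$ on the right factor. Steps of $\alpha$ consume only initial tokens of $a$ and tokens produced by steps of $\alpha$; steps of $\beta$ consume only initial tokens of $b$ and tokens produced by steps of $\beta$. In a dipole $(i,j)$ the step $j$ consumes a token produced by $i$, so both steps belong to $\alpha$ or both belong to $\beta$, and they form a dipole there. Hence $\lambda$ is reduced. If it is null-homotopic, it has no steps by Lemma~\ref{lem:normal}, and $\alpha,\beta$ are constant. The last statement follows by induction on $k$.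
\end{proof}

\section{Torsion}\label{sec:torsion}

To obtain $\mathbb Z^2$ from two nontrivial factors $D(a)$ and $D(b)$ we need elements of infinite order. By Lemma~\ref{lem:normal} it suffices to find, in each conjugacy class, a loop $p$ all of whose powers are reduced. In a graph one takes a shortest loop in the class, and cancellation could only occur between neighboring copies of $p$ in $p^m$. Here a block of tokens can drift through several copies before it is consumed.

\begin{example}\label{ex:drift}
Over $\langle x\mid x=x^2\rangle$ let $p$ be the following loop at $x^7$ with initial tokens $1,\dots,7$. Expand token $1$ into two tokens, expand the second of these into a block $I$ of two tokens, contract $4,5$ to one token and contract $6,7$ to one token. At the end of $p$ the block $I$ occupies positions $2,3$. A second copy of $p$ leaves it untouched and moves it to positions $4,5$. A third copy contracts it, so $p^3$ has a dipole between its first and third copies. The second copy splits into steps to the left of $I$, which lengthen the word, and steps to the right of $I$, which shorten it. Performing the latter first, we see that $p$ is conjugate to a loop with the same number of steps based at the shorter word $x^5$.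
\end{example}

The example suggests minimizing the length of the base word as well as the number of steps.

\begin{lemma}\label{lem:torsion}
Diagram groups are torsion-free.
\end{lemma}

\begin{proof}
Let $1\neq g\in D(w)$. Consider all loops $p$ in $S(w)$, at any base vertex $W$, such that $g$ is represented by $\delta p\delta^{-1}$ for some path $\delta$ from $w$ to $W$. This family is closed under homotopy and under passing from $\alpha\beta$ to $\beta\alpha$. Choose $p$ in it with the smallest number $N$ of steps and, among those, with the shortest base word $W$. Then $N\ge1$ because $g\neq1$, and $p$ is reduced because deleting a dipole would lower $N$. We show that $p^m$ is reduced for all $m\ge1$. Then $p^m$ is not null-homotopic by Lemma~\ref{lem:normal}, so $g^m\neq1$.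

Each copy of $p$ in $p^m$ has the pattern of $p$, and its final list of tokens is the initial list of the next copy. Suppose that step $i$ of copy $s$ and step $j$ of copy $t$ form a dipole of $p^m$. Then $s\le t$, and $s\neq t$ because $p$ is reduced. So in $p$ the tokens of $P(i)$ are not consumed. They stay contiguous, since every later step consumes a nonempty contiguous block disjoint from $P(i)$, which lies to the left or to the right of $P(i)$. Let $W=xIy$ be the factorization in which $I$ marks the positions of $P(i)$ in the final list of $p$.

\emph{Case $t=s+1$.} In $p$, step $j$ consumes exactly the initial tokens in the positions of $I$. So $j$ is $\prec$-minimal, $i$ is $\prec$-maximal, and $j\neq i$ because $\rho_j=\rho_i^{-1}\neq\rho_i$. Take a linear extension of $\prec$ that starts with $j$ and ends with $i$, and the corresponding path from Lemma~\ref{lem:swap}(b). Put $e=(x,\rho_i,y)$. The first edge of this path is $(x,\rho_i^{-1},y)=e^{-1}$. Its last edge produces $P(i)$, which occupies the positions of $I$ in the final list by Lemma~\ref{lem:swap}(a), so this edge is $e$. Thus $p\simeq e^{-1}qe$, and $q$ is a loop of our family with $N-2$ steps, a contradiction.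

\emph{Case $t\ge s+2$.} The tokens produced by step $i$ of copy $s$ survive copy $s+1$. So in $p$ the initial tokens in the positions of $I$ are not consumed, and every step of $p$ acts to the left or to the right of this block. Left steps consume only initial tokens of $x$ and tokens produced by left steps, and right steps consume only initial tokens of $y$ and tokens produced by right steps. So left and right steps are $\prec$-incomparable, and by Lemma~\ref{lem:swap}(b) we may perform all left steps first, or all right steps first. Let the left steps turn $x$ into $x'$ and the right steps turn $y$ into $y'$. Then $x'Iy'=W=xIy$ as words.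

If $|x'|=|x|$, the tokens in the positions of $I$ in the final list of $p$ are initial tokens; but they are produced by step $i$, a contradiction. If $|x'|>|x|$, then $|y'|<|y|$. Performing the right steps first gives a loop $xIy\to xIy'\to x'Iy'=W$, and starting this loop at $xIy'$ gives a loop of our family with $N$ steps and a shorter base word. If $|x'|<|x|$, performing the left steps first gives a loop through $x'Iy$, and starting it there has the same effect. Both contradict the choice of $p$.
\end{proof}

\section{Cutting at the critical letter}\label{sec:cut}

The geometry of the cut uses only three properties of the set of words with trivial diagram group, so we isolate them. Let $S=S(w)$ and let $T\subset\Sigma^*$ satisfy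
\begin{enumerate}
\item[(T1)] $\varepsilon\in T$ and $w\notin T$;
\item[(T2)] every prefix of a word in $T$ is in $T$;
\item[(T3)] if $a\in T$ and $a'\sim a$, then $a'\in T$.
\end{enumerate}

\begin{lemma}\label{lem:T}
If $D(w)\neq1$, then $T=\{a\in\Sigma^*:D(a)=1\}$ satisfies (T1)--(T3).
\end{lemma}

\begin{proof}
(T1) holds by assumption, (T2) because $D(a)$ embeds in $D(ab)$ by Lemma~\ref{lem:product}, and (T3) because $D(a')\cong D(a)$.
\end{proof}

Let $W$ be a vertex of $S$. Then $W\notin T$ by (T1) and (T3), while $\varepsilon\in T$. By (T2) the prefixes of $W$ that lie in $T$ are those up to a certain length. So there is a unique factorization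
\[
W=AxB,\qquad x\in\Sigma,\quad A\in T,\quad Ax\notin T .
\]
This occurrence of $x$ is the \emph{critical letter} of $W$, and $([A],x,[B])$ is the \emph{type} of $W$.

\subsection*{Edges}
Let $(a,\rho,b)$ be an edge of $S$ with $\rho\colon u\to v$. By (T2), exactly one of the following holds. By (T3) and $au\sim av$, the case does not depend on the direction in which the edge is traversed.
\begin{itemize}
\item \emph{Right edge}: $a\notin T$. Then $a=Axa'$ with $A\in T$, $Ax\notin T$. This $x$ is critical in both endpoints, the rewriting takes place to its right, and the types $([A],x,[a'ub])$ and $([A],x,[a'vb])$ are equal.
\item \emph{Left edge}: $au\in T$. Then the critical letter of $aub$ lies in $b$, say $b=b_1xb_2$ with $aub_1\in T$, $aub_1x\notin T$. By (T3) the same holds with $v$ in place of $u$. So this $x$ is critical in both endpoints, the rewriting takes place to its left, and the types $([aub_1],x,[b_2])$ and $([avb_1],x,[b_2])$ are equal.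
\item \emph{Critical edge}: $a\in T$ and $au\notin T$. Then the critical letter of $aub$ lies in $u$, and that of $avb$ lies in $v$.
\end{itemize}
Thus an edge is critical exactly when it rewrites the critical letter, and noncritical edges preserve the type.

\subsection*{Squares}
Consider a square $(a,\rho,b,\sigma,c)$ with $\rho\colon u\to v$ and $\sigma\colon p\to q$. The kind of the two $\rho$-sides $(a,\rho,bpc)$ and $(a,\rho,bqc)$ is decided by whether $a$ and $au$ lie in $T$. The kind of the two $\sigma$-sides $(aub,\sigma,c)$ and $(avb,\sigma,c)$ is decided by whether $aub\sim avb$ and $aubp\sim avbp$ lie in $T$. In the chain of prefixes $a,\ au,\ aub,\ aubp,\ aubpc$ the last word is outside $T$, and by (T2) all words after the first one outside $T$ are outside $T$. This gives five cases.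
\begin{center}
\begin{tabular}{l|ccccc}
first word outside $T$ & $a$ & $au$ & $aub$ & $aubp$ & $aubpc$\\ \hline
$\rho$-sides & right & critical & left & left & left\\
$\sigma$-sides & right & right & right & critical & left
\end{tabular}
\end{center}
So a square has either no critical side or exactly two, and then they are opposite.

\subsection*{Vertex spaces}
For a type $\nu$ let $V_\nu\subset S$ be the subcomplex formed by the vertices of type $\nu$, the noncritical edges between them, and the squares all of whose sides are such edges. The $V_\nu$ are disjoint. Together they contain all vertices, all noncritical edges and all squares without critical sides.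

\begin{lemma}\label{lem:vertex}
For $\nu=([A],x,[B])$ the map $\mu_x$ is an isomorphism of $X(A,B)$ onto $V_\nu$. Hence $V_\nu$ is connected and $\pi_1(V_\nu)\cong D(A)\times D(B)$.
\end{lemma}

\begin{proof}
If $A'\sim A$ and $B'\sim B$, then $A'xB'\sim w$, $A'\in T$ and $A'x\notin T$, so $A'xB'$ has type $\nu$ and the displayed $x$ is its critical letter. Every vertex of type $\nu$ arises in this way, from exactly one pair $(A',B')$ by uniqueness of the factorization. The noncritical edges at $A'xB'$ are those that do not rewrite $x$, that is, those that rewrite inside $A'$ or inside $B'$; these correspond to the edges of $X(A,B)$ at $(A',B')$. The squares at $A'xB'$ without critical sides perform two disjoint rewritings inside $A'$, or two inside $B'$, or one in each; these are the three kinds of squares of $X(A,B)$.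
\end{proof}

\subsection*{Edge spaces}
The remaining cells are the critical edges and the squares with critical sides. As in Figure~\ref{fig:annuli}, such squares join parallel critical edges, so we group the critical edges into parallelism classes. Call $\rho\colon u\to v$ \emph{positive} if it is the first of the two directed relations given by a relation $u=v$ in $\mathcal R$. Every edge of $S$ is $(a,\rho,b)$ for a unique triple with $\rho$ positive. The \emph{class} of a critical edge $(a,\rho,b)$ with $\rho$ positive is $\eta=([a],\rho,[b])$.

Fix a class $\eta=([a],\rho,[b])$, so $a\in T$, $au\notin T$ and $aub\sim w$. By (T3), all $(a',\rho,b')$ with $a'\sim a$, $b'\sim b$ are critical edges, and they are exactly the edges of class $\eta$. They correspond to the vertices of $\hat Q_\eta=X(a,b)$. Let $Q_\eta$ be the $1$-skeleton of $\hat Q_\eta$, a connected graph, and let $\varphi_0=\mu_u$ and $\varphi_1=\mu_v$ be the maps $\hat Q_\eta\to S$, so that the edge of class $\eta$ given by a vertex $z$ goes from $\varphi_0(z)$ to $\varphi_1(z)$.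

Each $\varphi_k$ takes values in a single vertex space. Indeed, $\varphi_0$ sends an edge of $\hat Q_\eta$ to an edge that rewrites a word $a'ub'$ inside $a'$ or inside $b'$, and this edge is noncritical because the critical letter lies in $u$. So squares go to squares without critical sides, and $\hat Q_\eta$ is connected. Explicitly, if $u=u_1xu_2$ with $au_1\in T$ and $au_1x\notin T$, the target has type $([au_1],x,[u_2b])$. The same argument applies to $\varphi_1$, with $v$ in place of $u$. Let $\Gamma_T$ be the graph whose vertices are the types and whose edges are the classes, where $\eta$ goes from the type of the target of $\varphi_0$ to the type of the target of $\varphi_1$.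

\begin{proposition}\label{prop:decomp}
The complex $S$ is obtained from $\bigsqcup_\nu V_\nu$ by attaching, for each class $\eta$, the cylinder $Q_\eta\times[0,1]$ along the maps $\varphi_k\colon Q_\eta\times\{k\}\to\bigsqcup_\nu V_\nu$, $k=0,1$.
\end{proposition}

\begin{proof}
The edges $z\times[0,1]$ are the critical edges of class $\eta$. We match the squares $f\times[0,1]$, for $f$ an edge of $Q_\eta$, with the squares of $S$ whose critical sides have class $\eta$. To $f=a'\times(b_1,\sigma,b_2)$ assign the square $(a',\rho,b_1,\sigma,b_2)$, and to $f=(a_1,\sigma,a_2)\times b'$ assign $(a_1,\sigma,a_2,\rho,b')$. In both cases the sides of the square are $\varphi_0(f)$, $\varphi_1(f)$ and the two critical edges given by the endpoints of $f$. By the table, a square with critical sides has one pair of them. Writing its tuple with the directed relation of this pair positive, we read off $\eta$ and $f$: the column $au$ gives the first form, and the column $aubp$ gives the second. So the assignment is a bijection.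
\end{proof}

There is a map $S\to\Gamma_T$ that collapses each $V_\nu$ to the vertex $\nu$ and projects each $Q_\eta\times[0,1]$ to the edge $\eta$. It is onto, so $\Gamma_T$ is connected. On paths, it deletes the noncritical edges and replaces each critical edge by its class, traversed in the corresponding direction. We write $\bar\ell$ for the image of a path $\ell$.

\begin{proposition}\label{prop:collapse}
If all $V_\nu$ are simply connected, then $S\to\Gamma_T$ induces an isomorphism of fundamental groups. In particular $D(w)$ is free.
\end{proposition}

\begin{proof}
\emph{Surjectivity.} Given a loop in $\Gamma_T$ at the type of $w$, choose a critical edge in the class of each of its edges. Consecutive choices have endpoints in the same vertex space, and $w$ lies in the vertex space of the first and last endpoints. Since vertex spaces are connected, these edges can be joined to a loop at $w$ with the given image.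

\emph{Injectivity.} Let $\ell$ be a loop at $w$ with $\bar\ell$ null-homotopic. We show that $\ell$ is null-homotopic by induction on the number of its critical edges. If there are none, $\ell$ lies in one $V_\nu$, which is simply connected. Otherwise $\bar\ell$ is a null-homotopic loop with at least one edge in a graph, so it contains a subpath $\eta\eta^{-1}$ or $\eta^{-1}\eta$. The second case becomes the first when $\varphi_0$ and $\varphi_1$ are exchanged, so assume the first. Then $\ell$ has a subpath $e\gamma e'^{-1}$, where $e,e'$ are the critical edges given by vertices $z,z'$ of $Q_\eta$, and $\gamma$ is a path from $\varphi_1(z)$ to $\varphi_1(z')$ in the vertex space $V_\nu$ that contains the image of $\varphi_1$. Choose a path $\delta$ from $z$ to $z'$ in the connected graph $Q_\eta$. The strip $\delta\times[0,1]$ gives $e\,\varphi_1(\delta)\simeq\varphi_0(\delta)\,e'$. Hence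
\[
e\gamma e'^{-1}\simeq\varphi_0(\delta)\,e'\,\bigl(\varphi_1(\delta)^{-1}\gamma\bigr)\,e'^{-1}\simeq\varphi_0(\delta),
\]
because $\varphi_1(\delta)^{-1}\gamma$ is a loop in the simply connected space $V_\nu$. The path $\varphi_0(\delta)$ has no critical edges. So $\ell$ is homotopic to a loop with two critical edges fewer, whose image is $\bar\ell$ with $\eta\eta^{-1}$ removed, and the induction hypothesis applies.
\end{proof}

\section{Freeness}\label{sec:free}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
(i)$\Rightarrow$(ii). Subgroups of free groups are free, by the Nielsen--Schreier theorem.

(ii)$\Rightarrow$(iii). The group $\mathbb Z^2$ is finitely generated, and it is not free, since an abelian free group is cyclic.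

(iii)$\Rightarrow$(iv). Let $ab\sim w$, and suppose that $1\neq g\in D(a)$ and $1\neq h\in D(b)$. Both elements have infinite order by Lemma~\ref{lem:torsion}. By Lemma~\ref{lem:product}, $\mathbb Z^2\cong\langle g\rangle\times\langle h\rangle$ embeds in $D(ab)\cong G$, contrary to (iii).

(iv)$\Rightarrow$(i). The trivial group is free, so let $G\neq1$ and take $T=\{a:D(a)=1\}$, as allowed by Lemma~\ref{lem:T}. Let $\nu=([A],x,[B])$ be a type. Then $D(A)=1$ and $D(Ax)\neq1$. Since $(Ax)B\sim w$, condition (iv) gives $D(B)=1$; this is the only use of (iv). By Lemma~\ref{lem:vertex}, $V_\nu$ is simply connected. Proposition~\ref{prop:collapse} gives $G\cong\pi_1(\Gamma_T)$, which is free.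
\end{proof}

The edges of $\Gamma_T$ are the triples $([a],u\to v,[b])$ with $u=v$ in $\mathcal R$, $D(a)=1\neq D(au)$ and $aub\sim w$. Those outside a spanning tree of $\Gamma_T$ index a free basis of $G$.

\begin{remark}
The implication (ii)$\Rightarrow$(i), which answers the question, does not need Lemma~\ref{lem:torsion}. A locally free group is torsion-free, since a nontrivial finite cyclic group is finitely generated and not free. So under (ii) the images of $g$ and $h$ in $G$ have infinite order, and the argument above gives (ii)$\Rightarrow$(iv) from Lemma~\ref{lem:product} alone.
\end{remark}

\section{Dimension}\label{sec:dim}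

Without condition (iv) the vertex spaces need not be simply connected, as in Example~\ref{ex:torus}. But $D(A)=1$ still holds, so the group of a vertex space is $D(B)$, and $B$ is what remains of the word after a prefix with nontrivial group is removed. This lowers $\kappa$ by at least one and allows an induction.

\subsection*{Standard facts}
A $K(G,1)$ is a connected CW complex with fundamental group $G$ that is \emph{aspherical}, that is, has contractible universal cover. The \emph{geometric dimension} $\operatorname{gd}G$ is the least dimension of a $K(G,1)$, and the \emph{cohomological dimension} $\operatorname{cd}G$ is the least length of a projective resolution of $\mathbb Z$ over $\mathbb ZG$; both may be $\infty$. We use that $\operatorname{cd}G\le\operatorname{gd}G$, that $\operatorname{cd}H\le\operatorname{cd}G$ for $H\le G$, that $\operatorname{cd}\mathbb Z^r=r$, and that every homomorphism $H\to G$ is induced by a cellular map from any given $K(H,1)$ to any given $K(G,1)$.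

A \emph{graph of spaces} over a connected graph $\Gamma$ consists of connected CW complexes $X_\nu$ for the vertices and $Y_\eta$ for the edges, and for each edge $\eta$ two cellular maps $f_0,f_1$ from $Y_\eta$ to the complexes of its initial and terminal vertices. Its \emph{total space} is obtained from $\bigsqcup_\nu X_\nu$ by attaching each $Y_\eta\times[0,1]$ along $f_0$ and $f_1$. Assume that all these maps are injective on $\pi_1$. Then the groups $\pi_1(X_\nu)$, $\pi_1(Y_\eta)$ and the induced monomorphisms, each defined up to conjugation in its target, form a \emph{graph of groups}. We use two facts from~\cite{ScottWall}.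
\begin{enumerate}
\item[(G1)] The fundamental group of the total space depends, up to isomorphism, only on the graph of groups. It is called the fundamental group of the graph of groups.
\item[(G2)] If all $X_\nu$ and $Y_\eta$ are aspherical, then the total space is aspherical.
\end{enumerate}

\begin{proposition}\label{prop:split}
Let $T$ satisfy (T1)--(T3). Then $D(w)$ is the fundamental group of a graph of groups over $\Gamma_T$ with group $D(A)\times D(B)$ at the vertex $([A],x,[B])$ and group $D(a)\times D(b)$ at the edge $([a],\rho,[b])$.
\end{proposition}

\begin{proof}
The graphs $Q_\eta$ in Proposition~\ref{prop:decomp} do not have the right fundamental groups, so replace each $Q_\eta\times[0,1]$ by $\hat Q_\eta\times[0,1]$, attached along the maps $\varphi_0,\varphi_1$ on $\hat Q_\eta$. This adds one $3$-cell for each square of $\hat Q_\eta$ and nothing else, so the fundamental group is still $D(w)$. The result is the total space of a graph of spaces with vertex spaces $V_\nu$ and edge spaces $\hat Q_\eta=X(a,b)$, which have the stated groups. The composite of $\varphi_0\colon\hat Q_\eta\to V_\nu$ with the inclusion $V_\nu\subset S$ is $\mu_u$, which is injective on $\pi_1$ by Lemma~\ref{lem:product}. So $\varphi_0$ is injective on $\pi_1$, and so is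 $\varphi_1$, by the same argument with $\mu_v$.
\end{proof}

Extend $\kappa$ to $\Sigma^*$ by the same definition, so that $\kappa(\varepsilon)=0$.

\begin{lemma}\label{lem:kappa}
Let $a,b\in\Sigma^*$.
\begin{enumerate}
\item[(a)] $\kappa(a)$ depends only on $[a]$, and $\kappa(a)=0$ if and only if $D(a)=1$.
\item[(b)] $\kappa(a)+\kappa(b)\le\kappa(ab)$.
\item[(c)] If $a_1\cdots a_k\sim a$ with all $D(a_i)\neq1$, then $\mathbb Z^k\le D(a)$.
\item[(d)] Condition (iv) of Theorem~\ref{thm:free} holds if and only if $\kappa(w)\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Call $a_1\cdots a_k\sim a$ with all $D(a_i)\neq1$ a \emph{good factorization} of length $k$.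

(c) By Lemma~\ref{lem:torsion} each $D(a_i)$ contains $\mathbb Z$, and $\prod_iD(a_i)$ embeds in $D(a_1\cdots a_k)\cong D(a)$ by Lemma~\ref{lem:product}.

(a) The first claim is part of the definition. If $D(a)\neq1$, then $a$ itself is a good factorization of length $1$. If a good factorization exists, then $D(a)\neq1$ by (c).

(b) If $\kappa(a),\kappa(b)\ge1$, concatenate good factorizations. If $\kappa(a)=0$ and $b_1\cdots b_k\sim b$ is good, then $(ab_1)b_2\cdots b_k\sim ab$ is good, since $D(b_1)$ embeds in $D(ab_1)$. If $\kappa(b)=0$ and $a_1\cdots a_k\sim a$ is good, then $a_1\cdots a_{k-1}(a_kb)\sim ab$ is good for the same reason.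

(d) Condition (iv) fails exactly when $w$ has a good factorization of length $2$. A good factorization of length $k\ge2$ gives one of length $2$, namely $a_1(a_2\cdots a_k)$.
\end{proof}

\begin{proposition}\label{prop:upper}
If $w\in\Sigma^*$ and $\kappa(w)\le n<\infty$, then $\operatorname{gd}D(w)\le n$.
\end{proposition}

\begin{proof}
We use induction on $n$. If $D(w)=1$, a point is a $K(D(w),1)$. By Lemma~\ref{lem:kappa}(a) this covers $n=0$. Let $n\ge1$ and $D(w)\neq1$, take $T=\{a:D(a)=1\}$, and consider the graph of groups of Proposition~\ref{prop:split}. At a vertex $([A],x,[B])$ the group is $D(B)$, because $D(A)=1$. Since $D(Ax)\neq1$, Lemma~\ref{lem:kappa} gives $1+\kappa(B)\le\kappa(Ax)+\kappa(B)\le\kappa(AxB)=\kappa(w)\le n$. At an edge $([a],u\to v,[b])$ the group is $D(b)$, because $D(a)=1$, and $D(au)\neq1$ gives $1+\kappa(b)\le\kappa(au)+\kappa(b)\le\kappa(aub)=\kappa(w)\le n$. By induction, all vertex and edge groups have $K(\pi,1)$'s of dimension at most $n-1$. Realize the edge monomorphisms by cellular maps between them. The total space of this graph of spaces has fundamental group $D(w)$ by (G1), is aspherical by (G2), and has dimension at most $n$, since its cells are cells of vertex spaces and products of cells of edge spaces with an interval.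
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
Let $r(G)=\sup\{r:\mathbb Z^r\le G\}$. Then
\[
\kappa(w)\le r(G)\le\operatorname{cd}G\le\operatorname{gd}G\le\kappa(w).
\]
The first inequality is Lemma~\ref{lem:kappa}(c). The second holds because $\mathbb Z^r\le G$ implies $r=\operatorname{cd}\mathbb Z^r\le\operatorname{cd}G$, and the third is standard. The last is Proposition~\ref{prop:upper} if $\kappa(w)<\infty$, and it is vacuous otherwise. Free groups of every rank were realized in Example~\ref{ex:graphs}.
\end{proof}

\begin{remark}
All values of $\kappa$ occur. Over the presentation of Example~\ref{ex:annuli}, $\kappa(t)=0$; and for $k\ge1$ the class of $x^k$ is $\{x,y,z\}^k$, all its words have length $k$, and $D(x)\neq1$, so $\kappa(x^k)=k$. Over $\langle x\mid x=x^2\rangle$, the reduced loop~\eqref{eq:loop} shows that $D(x)\cong D(x^2)\neq1$, and $x\sim x^k$ for all $k\ge1$, so $\kappa(x)=\infty$.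
\end{remark}

\begin{thebibliography}{9}

\bibitem{Genevois}
Anthony Genevois, \emph{An introduction to diagram groups}, arXiv:2211.12068 (2022).

\bibitem{GubaSapir}
Guba and Sapir, \emph{Diagram groups}, Mem. AMS 620, 1997.

\bibitem{ScottWall}
Scott and Wall, \emph{Topological methods in group theory}, LMS Lecture Notes 36, 1979.

\end{thebibliography}
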